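# Complex balls inside bounded symmetric domains: linear sections and dimension bounds for holomorphic isometries

Throughout, $\langle x,y\rangle=\sum_i x_i\bar y_i$ on $\mathbb C^n$, $\mathbb B^n$ is the unit ball of $\mathbb C^n$ ($n\ge 1$), and $\delta=\delta(w)=1-\|w\|^2$. For a function $\varphi$ we write $\partial\bar\partial\varphi(\xi,\bar\xi)=\sum_{i,j}\varphi_{i\bar j}\xi_i\bar\xi_j$, and $\varphi$ is a potential of a Kähler metric $g$ if $g_{i\bar j}=\varphi_{i\bar j}$. The convention is the one in which $-\log(1-|z|^2)$ is a potential of the unit disk with Gaussian curvature $-2$.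

## 1. Bounded symmetric domains, minimal disks and the canonical metric

**Definition 1.1 (domain and compact dual).** Let $\Omega=G_0/K$ be an irreducible bounded symmetric domain, $G_0=\mathrm{Aut}_0(\Omega)$, with Lie algebra $\mathfrak g_0=\mathfrak k\oplus\mathfrak p_0$. Complexify and write $\mathfrak g^{\mathbb C}=\mathfrak m^-\oplus\mathfrak k^{\mathbb C}\oplus\mathfrak m^+$, with $\mathfrak m^{\pm}$ abelian. The compact dual is $X_c=G^{\mathbb C}/Q$, where $Q$ has Lie algebra $\mathfrak k^{\mathbb C}\oplus\mathfrak m^-$. The map $z\mapsto\exp(z)\cdot o$ identifies $\mathfrak m^+\cong\mathbb C^N$ with a dense open subset of $X_c$, and $\Omega=G_0\cdot o$ becomes a bounded domain in $\mathbb C^N$ containing $0$. So $\Omega\Subset\mathbb C^N\subset X_c$ (Harish-Chandra and Borel embeddings).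

**Example 1.2 (classical domains).**

* $D^{\rm I}_{p,q}$: complex $p\times q$ matrices $z$ with $I-zz^*>0$. Its rank is $\min(p,q)$, and $X_c$ is a Grassmannian. The ball is $\mathbb B^n=D^{\rm I}_{1,n}$.
* $D^{\rm II}_m$: the skew-symmetric matrices in $D^{\rm I}_{m,m}$, of rank $\lfloor m/2\rfloor$.
* $D^{\rm III}_m$: the symmetric matrices in $D^{\rm I}_{m,m}$, of rank $m$.
* $D^{\rm IV}_m$ ($m\ge3$): $z\in\mathbb C^m$ with $\|z\|^2<2$ and $1-\|z\|^2+\frac14|z\cdot z|^2>0$, where $z\cdot z=\sum z_j^2$. Its rank is $2$.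

By the classification, the irreducible domains of rank $\ge2$ are $D^{\rm I}_{p,q}$ with $p,q\ge2$, $D^{\rm II}_m$ with $m\ge4$, $D^{\rm III}_m$ with $m\ge 2$, $D^{\rm IV}_m$ with $m\ge3$, and two exceptional domains, of dimensions $16$ and $27$ (up to coincidences in low dimension).

**Definition 1.3 (minimal disk, canonical metric).** The ample generator $\mathcal O(1)$ of $\mathrm{Pic}(X_c)$ has degree $1$ on the minimal rational curves of $X_c$. The curves of this kind through $0$ meet $\Omega$ in disks $\{ze:|z|<1\}$, where $e\in\mathfrak m^+$ is a suitably scaled root vector for the highest root, up to the action of $K$. These disks and their images under $G_0$ are the minimal disks. They are totally geodesic, and for a minimal disk through $0$ the corresponding $SU(1,1)\to G_0$ acts on it in the standard way. The canonical metric $g_\Omega$ is the $G_0$-invariant Kähler–Einstein metric scaled so that minimal disks have Gaussian curvature $-2$.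

**Example 1.4 (potentials).** In $D^{\rm I}_{p,q}$ a minimal disk is $\{zE_{11}\}$. An automorphism $z\mapsto(az+b)(cz+d)^{-1}$ from $U(p,q)$ multiplies $\det(I-zz^*)$ by $|\det(cz+d)|^{-2}$, so $\partial\bar\partial(-\log\det(I-zz^*))$ is invariant. The isotropy group acts irreducibly on the tangent space, so invariant metrics are unique up to scale. On the minimal disk the function is $-\log(1-|z|^2)$, and so $-\log\det(I-zz^*)$ is a potential of $g_\Omega$. On $D^{\rm III}_m$ the same function works, with the same minimal disk. On $D^{\rm II}_m$ a minimal disk is $\{z(E_{12}-E_{21})\}$, where $\det(I-zz^*)=(1-|z|^2)^2$, so the potential is $-\frac12\log\det(I-zz^*)$. On $D^{\rm IV}_m$ the potential is $-\log(1-\|z\|^2+\frac14|z\cdot z|^2)$: with $\alpha=(1,i,0,\dots,0)/\sqrt2$ we have $\alpha\cdot\alpha=0$, and on the minimal disk $\{z\alpha\}$ it equals $-\log(1-|z|^2)$. On $\mathbb B^n$ it is $-\log\delta$.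

## 2. The minimal embedding and its linear sections

**Definition 2.1 (minimal embedding).** Let $W=\Gamma(X_c,\mathcal O(1))^*$. The minimal embedding is $\iota:X_c\hookrightarrow\mathbb P(W)\cong\mathbb P^{N'}$. The space $W$ is an irreducible representation of the simply connected cover of $G^{\mathbb C}$, and $\iota(o)=[v_0]$ for an extremal weight vector $v_0$, which is an eigenvector of $\mathfrak k^{\mathbb C}$ and is annihilated by $\mathfrak m^-$. The polynomial map
$$\hat\iota:\mathbb C^N=\mathfrak m^+\to W,\qquad \hat\iota(z)=\exp(z)v_0,$$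
is a lift of $\iota|_{\mathbb C^N}$. A linear section of $\Omega$ is a set $\mathscr V\subset\Omega$ with $\iota(\mathscr V)=P\cap\iota(\Omega)$ for a projective linear subspace $P\subseteq\mathbb P^{N'}$.

**Example 2.2 (Plücker coordinates).** For $D^{\rm I}_{p,q}$ we have $W=\Lambda^p\mathbb C^{p+q}$, $v_0=e_1\wedge\dots\wedge e_p$, and $\hat\iota(z)=\bigwedge_i\big(e_i+\sum_jz_{ij}e_{p+j}\big)$. Up to signs, its coordinates are all the minors of $z$, including the empty minor $1$. For $D^{\rm I}_{2,2}$ this gives $\hat\iota(z)=(1,z_{11},z_{12},z_{21},z_{22},\det z)$. So a linear section of $D^{\rm I}_{2,2}$ is cut out by equations that are affine-linear in the $z_{ij}$ and $\det z$, such as $z_{11}+\det z=0$.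

## 3. Characteristic vectors and the invariants $p(\Omega)$, $n(\Omega)$

**Definition 3.1.** A characteristic vector $\alpha\in T_0(\Omega)$ is a unit vector tangent to a minimal disk. Let $R$ be the curvature tensor of $g_\Omega$. The Hermitian form $Q_\alpha(\xi,\eta)=R_{\alpha\bar\alpha\xi\bar\eta}$ has three distinct eigenvalues, which gives an orthogonal decomposition $T_0(\Omega)=\mathbb C\alpha\oplus\mathcal H_\alpha\oplus\mathcal N_\alpha$. Here $\mathbb C\alpha$ belongs to the eigenvalue of largest absolute value, $\mathcal H_\alpha$ to the intermediate nonzero one, and $\mathcal N_\alpha=\ker Q_\alpha$. Put $p(\Omega)=\dim_{\mathbb C}\mathcal H_\alpha$ and $n(\Omega)=\dim_{\mathbb C}\mathcal N_\alpha$ (the null dimension). Since $K$ is transitive on characteristic directions, these do not depend on $\alpha$, and $N-1=p(\Omega)+n(\Omega)$.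

**Example 3.2 (types I, II, III).** If a potential has no pure terms and no cubic terms at $0$, then $R_{\alpha\bar\alpha\xi\bar\xi}=-\partial_\alpha\bar\partial_\alpha\partial_\xi\bar\partial_\xi\varphi(0)$. From
$$-\log\det(I-zz^*)=\mathrm{tr}\,zz^*+\tfrac12\mathrm{tr}(zz^*)^2+\cdots$$
the fourth derivative is $\frac12\big(2\,\mathrm{tr}(\alpha\alpha^*\xi\xi^*)+2\,\mathrm{tr}(\xi\alpha^*\alpha\xi^*)\big)$. So, up to a constant factor,
$$R_{\alpha\bar\alpha\xi\bar\xi}=-\big(\|\alpha^*\xi\|^2+\|\xi\alpha^*\|^2\big).$$

* Type I, $\alpha=E_{11}$: this is minus the sum of the squared norms of the first row and the first column of $\xi$. The eigenvalues are $-2$ on $E_{11}$, $-1$ on $E_{1j}$ and $E_{j1}$ ($j\ge2$), and $0$ on the rest. So $p(D^{\rm I}_{p,q})=p+q-2$ and $n(D^{\rm I}_{p,q})=(p-1)(q-1)$.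
* Type III, $\alpha=E_{11}$: the form is $-2\|\text{row}_1\xi\|^2$. Dividing by $\|\xi\|^2$ gives $-2$ on $E_{11}$, $-1$ on $E_{1j}+E_{j1}$ ($j\ge2$), and $0$ on the rest. So $p(D^{\rm III}_m)=m-1$.
* Type II, $\alpha\parallel E_{12}-E_{21}$: the form is proportional to $\|\text{row}_1\xi\|^2+\|\text{row}_2\xi\|^2$. The intermediate eigenspace is spanned by $E_{ij}-E_{ji}$ with $i\le2<j$. So $p(D^{\rm II}_m)=2m-4$.

**Example 3.3 (type IV).** Here $-\log(1-\|z\|^2+\frac14|z\cdot z|^2)=\|z\|^2+\frac12\|z\|^4-\frac14|z\cdot z|^2+\cdots$. With $\alpha=(1,i,0,\dots,0)/\sqrt2$,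
$$-R_{\alpha\bar\alpha\xi\bar\xi}=\|\xi\|^2+|\langle\xi,\alpha\rangle|^2-|\langle\xi,\bar\alpha\rangle|^2 .$$
The values are $2$ on $\alpha$, $0$ on $\bar\alpha$, and $1$ on the orthogonal complement of both. So $p(D^{\rm IV}_m)=m-2$ and $n(D^{\rm IV}_m)=1$.

**Example 3.4 (root description; dimension 16).** Let $\mu$ be the highest root and $\alpha\parallel e_\mu$. The curvature formula is $R_{\alpha\bar\alpha\xi\bar\xi}=-c\,\|[e_{-\mu},\xi]\|^2$ with $c>0$. For distinct roots $\beta$ of $\mathfrak m^+$ the vectors $[e_{-\mu},e_\beta]$ lie in distinct, mutually orthogonal root spaces (in the Cartan subalgebra for $\beta=\mu$). So $Q_\alpha$ is diagonal in the basis $e_\beta$, and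
$$p(\Omega)=\#\{\beta\ne\mu\text{ a root of }\mathfrak m^+:\ \mu-\beta\text{ is a root}\}.\tag{3.1}$$
For the $16$-dimensional exceptional domain, the semisimple part of $\mathfrak k^{\mathbb C}$ is $\mathfrak{so}_{10}$, and $\mathfrak m^+$ is a half-spin representation with weights $\frac12(\pm1,\dots,\pm1)$, an even number of signs being negative. The highest weight is $\frac12(1,1,1,1,1)$. Changing two signs changes it by a root $\epsilon_i+\epsilon_j$ ($10$ ways). Changing four signs changes it by a sum of four $\epsilon$'s, not a root ($5$ ways). So $p(\Omega)=10$ and $n(\Omega)=5$.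

## 4. Holomorphic isometries and two assertions about their images

**Definition 4.1.** For real $\lambda'>0$, $\widehat{\mathbf{HI}}_{\lambda'}(\mathbb B^n,\Omega)$ is the space of holomorphic isometries $f:(\mathbb B^n,\lambda'g_{\mathbb B^n})\to(\Omega,g_\Omega)$. Such an $f$ is an immersion.

By Example 1.4, on $D^{\rm I}_{p,q}$ or $D^{\rm III}_m$ it is enough for the isometry property that $\det(I-ff^*)=\delta^{\lambda'}$.

**Example 4.2.**

* (a) $f(w)$ with first row $w$ and other rows $0$, $\mathbb B^q\to D^{\rm I}_{p,q}$: $\det(I-ff^*)=1-\|w\|^2$, so $\lambda'=1$.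
* (b) $f(w)=wI_2$, $\mathbb B^1\to D^{\rm I}_{2,2}$: $\det(I-ff^*)=(1-|w|^2)^2$, so $\lambda'=2$.
* (c) $F(Z)=\begin{pmatrix}0&Z\\Z^T&0\end{pmatrix}$ with $Z\in\mathbb C^{m-1}$ a row vector, $\mathbb B^{m-1}\to D^{\rm III}_m$: $FF^*$ is block diagonal with blocks $ZZ^*$ and $Z^T\bar Z$, so $\det(I-FF^*)=(1-\|Z\|^2)^2$ and $\lambda'=2$. Here $n=m-1=p(\Omega)$.

We can now pose the question. Consider the following assertions about $f\in\widehat{\mathbf{HI}}_{\lambda'}(\mathbb B^n,\Omega)$, where $\Omega$ has rank $\ge2$:

* (1) $n\le p(\Omega)$ when $\lambda'\ge2$, and $n\le p(\Omega)+1$ when $\lambda'=1$;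
* (2) $f(\mathbb B^n)$ is an irreducible component of some complex-analytic subvariety $\mathscr V\subset\Omega$ with $\iota(\mathscr V)=P\cap\iota(\Omega)$ for some projective linear subspace $P\subseteq\mathbb P^{N'}$.

How large can the ball be, and is its image always, up to components, a linear section? The problem comes from Shan Tai Chan, "On the structure of holomorphic isometric embeddings of complex unit balls into bounded symmetric domains", arXiv:1702.01668 (2017), which states that it is not known whether the corresponding statements survive without the hypothesis $n(\Omega)\le p(\Omega)$. The known results that may be used are these.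

* **Fact 1.** If $n(\Omega)\le p(\Omega)$, then (1) and (2) hold for every $f$ and every $\lambda'>0$. The condition holds for type IV and the exceptional domains, and it forces the rank to be at most $3$.
* **Fact 2 (Mok).** For $\lambda'=1$, $n\le p(\Omega)+1$ for every irreducible $\Omega$ of rank $\ge2$.
* **Other known cases, not used below.** (2) holds when the rank is at most $3$, and for rank $r\ge4$ when $\lambda'\in\{1,2,r\}$. Both (1) and (2) hold for $D^{\rm I}_{3,4}$, although $n(D^{\rm I}_{3,4})=6>5=p(D^{\rm I}_{3,4})$.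

The answer is yes: **assertions (1) and (2) both hold for every irreducible $\Omega$ of rank $\ge2$, every real $\lambda'>0$ and every $f\in\widehat{\mathbf{HI}}_{\lambda'}(\mathbb B^n,\Omega)$, $n\ge1$.** In detail:

**Theorem A.** Let $f\in\widehat{\mathbf{HI}}_{\lambda'}(\mathbb B^n,\Omega)$. Let $P$ be the projective linear span of $\iota(f(\mathbb B^n))$ and let $\mathscr V\subset\Omega$ be defined by $\iota(\mathscr V)=P\cap\iota(\Omega)$. Then $f(\mathbb B^n)$ is an irreducible component of $\mathscr V$. Moreover, for $w$ outside a proper analytic subset of $\mathbb B^n$, the linear section is smooth of dimension $n$ at $f(w)$, even scheme-theoretically.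

**Theorem B.** If $\widehat{\mathbf{HI}}_{\lambda'}(\mathbb B^n,\Omega)\ne\emptyset$, then $\lambda'=k$ is a positive integer, and

* $n\le p+q-2k+1=p(\Omega)+1-2(k-1)$ for $\Omega=D^{\rm I}_{p,q}$;
* $n\le 2m-4k+1=p(\Omega)+1-4(k-1)$ for $\Omega=D^{\rm II}_m$;
* $n\le m-k+1=p(\Omega)+1-(k-1)$ for $\Omega=D^{\rm III}_m$.

Consequently (1) holds for every $\Omega$.

**Theorem C (supplement: converse and sharpness).**

* (i) For $1\le k\le\min(p,q)$: $\widehat{\mathbf{HI}}_k(\mathbb B^n,D^{\rm I}_{p,q})\ne\emptyset$ if and only if there are $\mathbb C$-linear maps $\mathcal B:\mathbb C^{n-1}\to M_{k,q-k}(\mathbb C)$ and $\mathcal C:\mathbb C^{n-1}\to M_{p-k,k}(\mathbb C)$ with $\mathcal B(v)\mathcal B(v)^*+\mathcal C(v)^*\mathcal C(v)=\|v\|^2I_k$ for all $v$.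
* (ii) For $1\le k\le m$: $\widehat{\mathbf{HI}}_k(\mathbb B^n,D^{\rm III}_m)\ne\emptyset$ if and only if there is a map $\mu:\mathbb R^k\times\mathbb C^{n-1}\to\mathbb C^{m-k}$, $\mathbb R$-linear in the first and $\mathbb C$-linear in the second variable, with $\|\mu(c,v)\|=\|c\|\|v\|$. The bound $n=m-k+1$ is attained if and only if $2^{\lfloor(k-1)/2\rfloor}$ divides $m-k$. In particular it is attained for $k=2$, where it reads $n=m-1=p(\Omega)$. So the bound $n\le p(\Omega)$ in (1) is optimal in every rank.
* (iii) For $D^{\rm I}_{p,p}$ ($p\ge2$) and $\lambda'=2$ the maximal $n$ is $2p-3=p(\Omega)-1$. For $D^{\rm I}_{p,q}$ with $p\le q$ and $\lambda'=p$ the maximal $n$ is $\lfloor q/p\rfloor$.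
* (iv) If $\lambda'\ge2$ then $n\le n(\Omega)$. Hence $n=1$ for type IV and $n\le5$ for the $16$-dimensional exceptional domain.

Let us test (2) on Example 4.2(b). There $\hat\iota(f(w))=(1,w,0,0,w,w^2)$, and the linear span is $\{(s,a,0,0,a,c)\}$. So $\mathscr V=\{z_{12}=z_{21}=0,\ z_{11}=z_{22}\}\cap D^{\rm I}_{2,2}$, which is exactly the image disk.

## 5. The curvature bound $n\le n(\Omega)$ and where it stops

The first thing to try for (1) is curvature. The aim here is Theorem C(iv), by comparing holomorphic sectional curvatures.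

**Proof of Theorem C(iv).** Let $\lambda'\ge2$ and, after composing with an automorphism of $\Omega$, $f(0)=0$. Every holomorphic sectional curvature of $g_{\mathbb B^n}$ is $-2$, so those of $f(\mathbb B^n)$ are $-2/\lambda'$. By the Gauss equation, for a $g_\Omega$-unit vector $\eta$ tangent to $f(\mathbb B^n)$ at $0$ the holomorphic sectional curvature of $\Omega$ is at least $-2/\lambda'\ge-1$. For a characteristic vector the value is $-2$, so $\eta$ is not characteristic. Hence $\mathbb P(df(T_0\mathbb B^n))\cong\mathbb P^{n-1}$ misses the variety of characteristic directions in $\mathbb P(\mathfrak m^+)=\mathbb P^{N-1}$.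

This variety is the closed $K^{\mathbb C}$-orbit of $[e_\mu]$. Its tangent space at $[e_\mu]$ is $[\mathfrak k^{\mathbb C},e_\mu]$ modulo $e_\mu$, spanned by the $e_\beta$ with $\beta\ne\mu$ a root of $\mathfrak m^+$ and $\mu-\beta$ a root. By (3.1) its dimension is $p(\Omega)$. Projective subvarieties of dimensions $n-1$ and $p(\Omega)$ in $\mathbb P^{N-1}$ must meet if $n-1+p(\Omega)\ge N-1=p(\Omega)+n(\Omega)$. So $n-1<n(\Omega)$, that is, $n\le n(\Omega)$. The last statements follow from Examples 3.3 and 3.4. $\square$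

This gives the bound in (1) for $\lambda'\ge 2$ exactly as long as $n(\Omega)\le p(\Omega)$. For $D^{\rm I}_{4,4}$ it gives only $n\le9$, while (1) asks for $n\le p(\Omega)=6$. Curvature at one interior point does not see enough. The proofs of Theorems A and B both work at the boundary sphere $\partial\mathbb B^n$ instead.

## 6. An indefinite Hermitian form and the potential $-\log h$

The purpose of this section is a sesqui-polynomial function $h(z,\xi)$ for which $-\log h(z,z)$ is a potential of $g_\Omega$, written as $H(\hat\iota(z),\hat\iota(\xi))$ with $H$ an indefinite form on $W$.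

**The grading.** The central element of $\mathfrak k^{\mathbb C}$ that grades $\mathfrak g^{\mathbb C}$ gives a grading $W=\bigoplus_{j\ge0}W_j$ with $W_0=\mathbb Cv_0$, $\mathfrak m^{\pm}W_j\subset W_{j\pm1}$ and $\mathfrak k^{\mathbb C}W_j\subset W_j$: indeed $W$ is generated from $v_0$ by $\mathfrak m^+$, because $v_0$ is an eigenvector of $\mathfrak k^{\mathbb C}\oplus\mathfrak m^-$.

**The form.** Let $(\cdot,\cdot)$ be a Hermitian inner product on $W$ invariant under the compact form $\mathfrak k\oplus i\mathfrak p_0$, with $(v_0,v_0)=1$. The $W_j$ are eigenspaces of a Hermitian operator, so they are mutually orthogonal. Put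
$$H=\sum_j(-1)^j(\cdot,\cdot)|_{W_j}.$$
It is Hermitian and nondegenerate.

**$H$ is $\mathfrak g_0$-invariant.** Elements of $\mathfrak k$ preserve the grading and are skew-Hermitian. Let $X\in\mathfrak p_0\subset\mathfrak m^+\oplus\mathfrak m^-$, and let $\theta=(-1)^j$ on $W_j$. Since $iX$ is skew-Hermitian, $X$ is Hermitian; since $X$ changes the parity of the degree, $\theta X=-X\theta$. So $H(Xx,y)=(\theta Xx,y)=-(X\theta x,y)=-(\theta x,Xy)=-H(x,Xy)$.

**The function $h$.** Put $h(z,\xi)=H(\hat\iota(z),\hat\iota(\xi))$.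

* $h(z,0)=h(0,z)=1$, because the $W_0$-component of $\exp(z)v_0$ is $v_0$.
* If $z\in\Omega$, then $\hat\iota(z)=c\,gv_0$ with $g$ in a cover of $G_0$ and $c\ne0$. So $h(z,z)=|c|^2>0$.
* For $g$ in this cover, $\hat\iota(gz)=J(g,z)\,g\hat\iota(z)$ with $J$ holomorphic and nowhere zero in $z\in\Omega$. So $-\partial\bar\partial\log h(z,z)$ is $G_0$-invariant, and, since the isotropy group acts irreducibly, it is a multiple of $g_\Omega$.
* On a minimal disk $\{ze\}$, $|z|<1$: the $\mathfrak{sl}_2$ of $e$ generates from $v_0$ a two-dimensional representation, because the rational curve has degree $1$. So $\hat\iota(ze)=v_0+z\,ev_0$ and $h(ze,ze)=1-c|z|^2$ with $c>0$. Then $-\partial\bar\partial\log h$ is $c(1-c|z|^2)^{-2}$, and $SU(1,1)$-invariance on the unit disk says that this is a multiple of $(1-|z|^2)^{-2}$. So $c=1$.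

Therefore $-\log h(z,z)$ is a potential of $g_\Omega$. On the classical domains $h(z,z)$ agrees with Example 1.4: $h=\det(I-zz^*)$ on types I and III, and $h^2=\det(I-zz^*)$ on type II. Indeed both sides give potentials of the same metric without pure terms at $0$, so they are equal.

**Example 6.1.** For $D^{\rm I}_{p,q}$, $W_j$ consists of the coordinates that are $j\times j$ minors, and $h(z,z)=\sum_j(-1)^j\sum|j\times j\text{ minors}|^2=\det(I-zz^*)$ by Cauchy–Binet. On $D^{\rm I}_{2,2}$: $h=1-\sum|z_{ij}|^2+|\det z|^2$.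

**Positivity formula.** For $z\in\Omega$, $\xi\in\mathbb C^N$ and $x=d\hat\iota_z(\xi)$,
$$-\partial\bar\partial\log h(\xi,\bar\xi)=-\frac{H(\hat\iota(z),\hat\iota(z))\,H(x,x)-|H(x,\hat\iota(z))|^2}{h(z,z)^2}>0\qquad(\xi\ne0).\tag{6.1}$$
This is the formula for $\partial\bar\partial\log$ of a positive function, with $\partial_\xi h=H(x,\hat\iota(z))$ and $\partial_\xi\bar\partial_\xi h=H(x,x)$, together with the positivity of $g_\Omega$.

## 7. The functional equation

Let $f\in\widehat{\mathbf{HI}}_{\lambda'}(\mathbb B^n,\Omega)$. The group $G_0$ is transitive on $\Omega$ and a cover of it acts linearly on $W$. So composing $f$ with an element of $G_0$ changes nothing in (1), (2) or Theorems A and B, and we assume $f(0)=0$ from now on.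

**Step 1: the equation.** The function $-\log h(f(w),f(w))+\lambda'\log\delta$ is pluriharmonic, since $f^*g_\Omega=\lambda'g_{\mathbb B^n}$. Its Taylor series at $0$ has no pure terms, because $h(z,0)=h(0,z)=1$. A pluriharmonic function has only pure terms, so it vanishes. Polarizing,
$$h(f(w),f(\zeta))=(1-\langle w,\zeta\rangle)^{\lambda'}\qquad(w,\zeta\in\mathbb B^n).\tag{7.1}$$

**Step 2: $\lambda'$ is a positive integer.** The left side of (7.1) is a finite sum of products $g(w)\overline{g'(\zeta)}$ with $g,g'$ holomorphic, so the matrix of coefficients of $w^I\bar\zeta^J$ has finite rank. The right side is $\sum_j(-1)^j\binom{\lambda'}j\langle w,\zeta\rangle^j$, whose coefficient matrix is diagonal. If $\lambda'\notin\mathbb Z_{\ge0}$, all diagonal entries are nonzero and the rank is infinite, a contradiction. Write $\lambda'=k\ge1$.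

**Step 3: $f$ is proper.** By (7.1), $h(f(w),f(w))=\delta^k\to0$ at $\partial\mathbb B^n$, while $h(z,z)$ is bounded below by a positive constant on compact subsets of $\Omega$. So $f$ is proper. By Remmert's theorem, and as $f$ is an immersion, $f(\mathbb B^n)$ is an irreducible analytic subvariety of $\Omega$ of dimension $n$.

Let $\hat P\subset W$ be the linear span of $\{\hat\iota(f(w)):w\in\mathbb B^n\}$, so $P=\mathbb P(\hat P)$.

## 8. Algebraicity and extension across the sphere

We need $f$ to make sense on both sides of most boundary points. The tool is that $f$ is algebraic.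

**Lemma 8.1.** Each component $f_i$ satisfies $Q_i(w,f_i(w))=0$ for an irreducible $Q_i\in\mathbb C[w][T]$ of positive degree in $T$.

*Proof.* Consider the polynomials in $(w,z)\in\mathbb C^n\times\mathbb C^N$
$$\ell(\hat\iota(z))\quad(\ell\in W^*,\ \ell|_{\hat P}=0),\qquad H(\hat\iota(z),\hat\iota(f(\zeta)))-(1-\langle w,\zeta\rangle)^k\quad(\zeta\in\mathbb B^n).$$
All of them vanish on the graph of $f$, by the definition of $\hat P$ and by (7.1). Fix $w_0\in\mathbb B^n$, and let $\xi\in\mathbb C^N$ be annihilated by all their $z$-differentials at $(w_0,f(w_0))$. Put $x=d\hat\iota_{f(w_0)}(\xi)$. The first family gives $x\in\hat P$. The second gives $H(x,\hat\iota(f(\zeta)))=0$ for all $\zeta$, hence $H(x,y)=0$ for all $y\in\hat P$. In particular $H(x,x)=0$ and $H(x,\hat\iota(f(w_0)))=0$. So the expression in (6.1) is zero, and $\xi=0$.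

Hence there are $N$ of these polynomials, $F_1,\dots,F_N$, with $\det(\partial F/\partial z)\ne0$ at $(w_0,f(w_0))$. By the implicit function theorem $\{F=0\}$ is near this point an $n$-dimensional manifold, a graph over $w$, and it contains the graph of $f$; so it coincides with it. Thus the irreducible component $Z$ of the algebraic set $\{F=0\}$ through this point has dimension $n$. On $Z$ the functions $w_1,\dots,w_n$ are algebraically independent, because the graph projects onto an open set. The function field of $Z$ has transcendence degree $n$, so each $z_i|_Z$ is algebraic over $\mathbb C(w)$. Clearing denominators gives a nonzero polynomial relation for $f_i$ near $w_0$, hence on $\mathbb B^n$. One irreducible factor vanishes identically at $T=f_i(w)$. It has positive degree in $T$, because a nonzero polynomial in $w$ alone does not vanish on $\mathbb B^n$. $\square$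

**Extension.** Let $D\subset\mathbb C^n$ be the zero set of the product of the leading coefficients and the discriminants of the $Q_i$ (as polynomials in $T$). Irreducible polynomials over $\mathbb C(w)$ are separable, so $D$ is a proper algebraic subset. Let $b\in\partial\mathbb B^n\setminus D$ and let $U$ be a ball centered at $b$ with $U\cap D=\emptyset$. On the simply connected $U$ the roots of $Q_i(w,\cdot)$ are distinct holomorphic functions, and $f_i$ is one of them on the convex set $U\cap\mathbb B^n$. So $f$ extends holomorphically to $U$.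

**Lemma 8.2.** A holomorphic function $g$ near a point of $\partial\mathbb B^n$ that vanishes on a nonempty open piece of $\partial\mathbb B^n$ vanishes identically near that piece. Hence a proper analytic subset of a connected open set does not contain a nonempty open piece of the sphere.

*Proof.* Restrict $g$ to complex lines through $0$. Such a line meets the sphere in a circle, and $g$ vanishes on an arc of it, hence near this arc in the line. The lines through points of the piece fill a neighborhood of the piece. For the second statement, a proper analytic subset of a connected open set is nowhere dense, so near each of its points it lies in the zero set of some $g\not\equiv0$. $\square$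

In particular the points $b\in\partial\mathbb B^n\setminus D$ are dense in $\partial\mathbb B^n$.

## 9. Tangent spaces of the linear section, and a pointwise argument that works for $k\le2$

The set $\mathscr V=\{z\in\Omega:\hat\iota(z)\in\hat P\}$ is analytic, contains $f(\mathbb B^n)$, and satisfies $\iota(\mathscr V)=P\cap\iota(\Omega)$. For $w\in\mathbb B^n$ put
$$E_w=\{\xi\in\mathbb C^N:\ d\hat\iota_{f(w)}(\xi)\in\hat P\}\ \supset\ T_w:=df_w(\mathbb C^n).$$
So $E_w$ is the Zariski tangent space of the linear section at $f(w)$, and $\dim E_w\ge n$.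

**Step 1: reduction to $\dim E_w=n$ for one $w$.** The space $E_w$ is the kernel of a linear map $\mathbb C^N\to W/\hat P$ that depends holomorphically on $w$. So $\{w:\dim E_w>n\}$ is analytic, and if $\dim E_w=n$ for one $w$, this holds off a proper analytic subset. Let $\dim E_w=n$. There are functionals $\ell_1,\dots,\ell_{N-n}$ vanishing on $\hat P$ such that the $\ell_i\circ\hat\iota$ have independent differentials at $f(w)$. So near $f(w)$, $\mathscr V$ lies in an $n$-dimensional manifold $M'$. Since $f(\mathbb B^n)\subset\mathscr V$ has dimension $n$, the germs at $f(w)$ of $f(\mathbb B^n)$, $\mathscr V$ and $M'$ coincide. All equations of the section vanish on $M'$, and those $\ell_i\circ\hat\iota$ generate the ideal of $M'$, so the section is smooth of dimension $n$ there scheme-theoretically. Let $\mathscr V_1\supset f(\mathbb B^n)$ be an irreducible component of $\mathscr V$. It has dimension $n$, and $f(\mathbb B^n)$ is an analytic subset of the same dimension, so $\mathscr V_1=f(\mathbb B^n)$.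

Thus Theorem A follows once we refute the assumption
$$d:=\min_{w\in\mathbb B^n}\dim E_w>n .\tag{9.1}$$

**Step 2: a linear isometry onto a symmetric power.** The purpose is to replace the unknown space $\hat P$ by a space we know completely. Let $U_0=\mathbb C^{1+n}$ with $\langle\!\langle(s,x),(s',x')\rangle\!\rangle=s\bar s'-\langle x,x'\rangle$, and let $S^kU_0$ carry the induced nondegenerate form, $\langle\!\langle u^k,u'^k\rangle\!\rangle=\langle\!\langle u,u'\rangle\!\rangle^k$. Put $\varepsilon=\varepsilon(w)=(1,w)$, so that $\langle\!\langle\varepsilon(w),\varepsilon(\zeta)\rangle\!\rangle=1-\langle w,\zeta\rangle$ and $\langle\!\langle\varepsilon,\varepsilon\rangle\!\rangle=\delta$. We claim that there is a linear map $\pi:\hat P\to S^kU_0$ with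
$$\pi(\hat\iota(f(w)))=\varepsilon(w)^k,\qquad H(x,y)=\langle\!\langle\pi x,\pi y\rangle\!\rangle\quad(x,y\in\hat P).\tag{9.2}$$
Define $\pi\big(\sum c_i\hat\iota(f(w_i))\big)=\sum c_i\varepsilon(w_i)^k$. If $\sum c_i\hat\iota(f(w_i))=0$, then pairing by $H$ with $\hat\iota(f(\zeta))$ and using (7.1),
$$0=\sum c_i(1-\langle w_i,\zeta\rangle)^k=\Big\langle\!\!\Big\langle\sum c_i\varepsilon(w_i)^k,\ \varepsilon(\zeta)^k\Big\rangle\!\!\Big\rangle\qquad(\zeta\in\mathbb B^n).$$
The vectors $\varepsilon(\zeta)^k$ span $S^kU_0$ (a functional killing them is a homogeneous polynomial of degree $k$ vanishing on an open cone), and the form is nondegenerate. So $\sum c_i\varepsilon(w_i)^k=0$, and $\pi$ is well defined. The isometry property is (7.1) and sesquilinearity.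

**Example 9.1.** For $f(w)=wI_2$ in $D^{\rm I}_{2,2}$ we have $\hat P=\{(s,a,0,0,a,c)\}$ and $\pi(s,a,0,0,a,c)=s\,e_0^2+2a\,e_0e_1+c\,e_1^2$. Since $\langle\!\langle e_0e_1,e_0e_1\rangle\!\rangle=-\frac12$, the form on the right is $|s|^2-2|a|^2+|c|^2$, which is $H$ on $\hat P$.

**Step 3: positivity, transported.** Let $\xi\in E_w$, $x=d\hat\iota_{f(w)}(\xi)\in\hat P$ and $\nu=\pi(x)$. We rewrite (6.1) in terms of $\nu$. Let $\nu^\circ$ be the component of $\nu$ orthogonal to $\varepsilon^k$, that is $\nu=\nu^\circ+\delta^{-k}\langle\!\langle\nu,\varepsilon^k\rangle\!\rangle\varepsilon^k$. Then $\langle\!\langle\nu,\nu\rangle\!\rangle=\langle\!\langle\nu^\circ,\nu^\circ\rangle\!\rangle+\delta^{-k}|\langle\!\langle\nu,\varepsilon^k\rangle\!\rangle|^2$, and (6.1), (9.2) give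
$$-\partial\bar\partial\log h(\xi,\bar\xi)=-\delta^{-k}\langle\!\langle\nu^\circ,\nu^\circ\rangle\!\rangle>0\qquad(\xi\in E_w,\ \xi\neq0).\tag{9.3}$$

**Step 4: the orthogonal decomposition at $w$.** Since $U_0=\mathbb C\varepsilon\oplus\varepsilon^\perp$,
$$S^kU_0=\bigoplus_{j=0}^k\varepsilon^{k-j}S^j(\varepsilon^\perp),\qquad\langle\!\langle\varepsilon^{k-j}y,\varepsilon^{k-j}y'\rangle\!\rangle=\tbinom kj^{-1}\delta^{k-j}\langle\!\langle y,y'\rangle\!\rangle\quad(y,y'\in S^j(\varepsilon^\perp)),\tag{9.4}$$
and the summands are orthogonal. To see this, compare coefficients of $t^j\bar t'^{j'}$ in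
$$\langle\!\langle(\varepsilon+ty)^k,(\varepsilon+t'y')^k\rangle\!\rangle=(\delta+t\bar t'\langle\!\langle y,y'\rangle\!\rangle)^k\qquad(y,y'\in\varepsilon^\perp):$$
the left side has $\binom kj\binom k{j'}\langle\!\langle\varepsilon^{k-j}y^j,\varepsilon^{k-j'}y'^{j'}\rangle\!\rangle$, and the right side has $\binom kj\delta^{k-j}\langle\!\langle y,y'\rangle\!\rangle^j$ for $j=j'$ and $0$ otherwise. Powers span the symmetric powers. Write $\nu=\sum_j\nu_j$ accordingly, so $\nu^\circ=\sum_{j\ge1}\nu_j$.

**Step 5: removing the tangent directions.** For $\xi=df_w(\eta)$, differentiating $\pi(\hat\iota(f(w)))=\varepsilon(w)^k$ gives $\nu=k\,\varepsilon^{k-1}\cdot(0,\eta)\in\varepsilon^{k-1}U_0$. The map sending $\eta$ to the projection of $(0,\eta)$ to $\varepsilon^\perp$ is an isomorphism $\mathbb C^n\to\varepsilon^\perp$, because no nonzero $(0,\eta)$ is a multiple of $\varepsilon=(1,w)$ and the dimensions agree. So for $\xi\in E_w$ there is $\eta$ such that $\xi'=\xi-df_w(\eta)$ has $\nu'_1=0$ and $\nu'_j=\nu_j$ for $j\ge2$. If $\xi\notin T_w$,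 then $\xi'\ne0$, and (9.3) for $\xi'$ says
$$\sum_{j=2}^k\langle\!\langle\nu_j,\nu_j\rangle\!\rangle<0\qquad(\xi\in E_w\setminus T_w).\tag{9.5}$$
Since $\varepsilon^{k-1}U_0$ is the sum of the terms $j=0,1$, it follows that
$$\{\xi\in E_w:\nu\in\varepsilon^{k-1}U_0\}=T_w.\tag{9.6}$$

**The cases $k=1$ and $k=2$.** The form on $U_0$ has signature $(1,n)$ and $\varepsilon$ is positive, so it is negative definite on $\varepsilon^\perp$. Hence $\langle\!\langle\nu_j,\nu_j\rangle\!\rangle$ has the sign $(-1)^j$ (or is zero). For $k=1$ the sum in (9.5) is empty. For $k=2$ it is the single term $\langle\!\langle\nu_2,\nu_2\rangle\!\rangle\ge0$. In both cases (9.5) is impossible, so $E_w=T_w$ at every point $w$, and Theorem A holds.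

**Where the pointwise argument stops.** For $k=3$, (9.5) reads $\langle\!\langle\nu_2,\nu_2\rangle\!\rangle+\langle\!\langle\nu_3,\nu_3\rangle\!\rangle<0$, with first term $\ge0$ and second term $\le0$. A vector with $\nu_2=0$ and $\nu_3\ne0$ satisfies it. So at a single point $w$, (9.5) is consistent for $k\ge3$. What has not been used is that $\nu$ varies holomorphically with $w$, up to and beyond the sphere. At the sphere the orthogonal decomposition (9.4) degenerates, since $\varepsilon(w)$ becomes a null vector. A decomposition that does not degenerate is $U_0=\mathbb C\varepsilon(w)\oplus(0\oplus\mathbb C^n)$. If $\nu$ has bounded coefficients in the second, then its components $\nu_j$ in the first cannot be chosen independently near the sphere. The next section shows that their leading terms are all of the same order in $\delta$, with fixed ratios, and that the alternating sum comes out positive.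

## 10. Boundary asymptotics and the proof of Theorem A

Assume (9.1). By the above we may take $k\ge2$.

**Step 1: extend the spaces $E_w$ across a boundary point.** Let $f$ extend holomorphically to a ball $U$ centered at some $b\in\partial\mathbb B^n$, and define $E_w$ for $w\in U$ by the same formula. It is the kernel of $\xi\mapsto d\hat\iota_{f(w)}(\xi)\in W/\hat P$, a matrix holomorphic in $w\in U$. All its minors of size $>N-d$ vanish on $\mathbb B^n$, hence on $U\cap\mathbb B^n$, hence on $U$. Some minor of size $N-d$ is not identically zero on $\mathbb B^n$, hence not on $U\cap\mathbb B^n$. So $\dim E_w=d$ for $w\in U$ off a proper analytic subset, which by Lemma 8.2 does not contain $U\cap\partial\mathbb B^n$. Replace $b$ by a point of $U\cap\partial\mathbb B^n$ off this subset, and $U$ by a smaller ball around it. By Cramer's rule, $E$ is then a holomorphic vector bundle of rank $d$ on $U$ with a global frame $\xi_1,\dots,\xi_d$.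

The functions $w\mapsto\pi(d\hat\iota_{f(w)}\xi_i(w))$ are holomorphic on $U$, since $d\hat\iota_{f(w)}\xi_i(w)\in\hat P$ for all $w\in U$. If all of them were in $\varepsilon(w)^{k-1}U_0$ for every $w\in U\cap\mathbb B^n$, then $E_w\subset T_w$ by (9.6), contradicting $d>n$. So for some $\xi=\xi_i$,
$$\nu(w):=\pi(d\hat\iota_{f(w)}\xi(w))\notin\varepsilon(w)^{k-1}U_0\quad\text{for some }w\in U\cap\mathbb B^n.\tag{10.1}$$

**Step 2: expand in the nondegenerate decomposition.** Since $U_0=\mathbb C\varepsilon(w)\oplus(0\oplus\mathbb C^n)$ for every $w$, there is a unique expansion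
$$\nu(w)=\sum_{i=0}^k\varepsilon(w)^{k-i}a_i(w),\qquad a_i:U\to S^i\mathbb C^n\ \text{holomorphic}.$$
Here $\varepsilon^{k-1}U_0$ is the sum of the terms $i=0,1$. Let $\kappa$ be the largest $i$ with $a_i\not\equiv0$. By (10.1), $2\le\kappa\le k$. If $w\in U\cap\mathbb B^n$ and $a_\kappa(w)\ne0$, then $\nu(w)\notin\varepsilon^{k-1}U_0$, so $\xi(w)\notin T_w$ and (9.5) applies at $w$.

**Step 3: a boundary point where the leading coefficient is visible.** For $a\in S^i\mathbb C^n$ let $a[c_1,\dots,c_i]$ be the form that is linear in $a$, symmetric and antilinear in the $c_l$, with $x^i[c_1,\dots,c_i]=\prod_l\langle x,c_l\rangle$. Write $a[c^i]=a[c,\dots,c]$, and use mixed notation such as $a[w^{i-l},c_1,\dots,c_l]$. We will see that only $a_\kappa(w)[w^\kappa]$ enters the leading term, so we need it to be nonzero somewhere on the sphere.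

**Lemma 10.1.** There is $b'\in U\cap\partial\mathbb B^n$ with $a_\kappa(b')[b'^{\,\kappa}]\ne0$.

*Proof.* Suppose not. We show by induction on $l$ that $a_\kappa(w)[w^{\kappa-l},c_1,\dots,c_l]=0$ for all $w\in U\cap\partial\mathbb B^n$ and all $c_i\in\mathbb C^n$. The case $l=0$ is the assumption. Let it hold for some $l<\kappa$. At $w\in U\cap\partial\mathbb B^n$ the operator $\sum_j\bar c_j\partial/\partial\bar w_j$ is a complex tangent vector of the sphere if $\langle w,c\rangle=0$, because it maps $\delta$ to $-\langle w,c\rangle$. So it annihilates at $w$ the function $a_\kappa(w)[w^{\kappa-l},c_1,\dots,c_l]$, which vanishes on the sphere. As $a_\kappa$ is holomorphic, only the entries $w$ are differentiated, and we get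
$$(\kappa-l)\,a_\kappa(w)[w^{\kappa-l-1},c,c_1,\dots,c_l]=0\qquad(c\perp w).$$
For $c=w$ the same expression vanishes by the induction hypothesis. By antilinearity it vanishes for all $c$. For $l=\kappa$ we get $a_\kappa=0$ on $U\cap\partial\mathbb B^n$, so $a_\kappa\equiv0$ by Lemma 8.2, a contradiction. $\square$

**Step 4: convert from one decomposition to the other.** Let $w\in U\cap\mathbb B^n$ be near $b'$. For $x\in\mathbb C^n$ let $x^\perp$ be the projection of $(0,x)$ to $\varepsilon^\perp$. Since $\langle\!\langle(0,x),\varepsilon\rangle\!\rangle=-\langle x,w\rangle$,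
$$(0,x)=x^\perp-\tfrac{\langle x,w\rangle}{\delta}\,\varepsilon,\qquad\langle\!\langle x^\perp,x'^\perp\rangle\!\rangle=-\delta^{-1}\big(\langle x,w\rangle\overline{\langle x',w\rangle}+\delta\langle x,x'\rangle\big).\tag{10.2}$$
Extend $x\mapsto x^\perp$ to $S^j\mathbb C^n\to S^j(\varepsilon^\perp)$ multiplicatively. Let $D^{(l)}_w:S^i\mathbb C^n\to S^{i-l}\mathbb C^n$ be the linear contraction with $D^{(l)}_wx^i=\langle x,w\rangle^lx^{i-l}$. By the binomial theorem,
$$\varepsilon^{k-i}x^i=\sum_{j=0}^i\tbinom ij(-\delta)^{j-i}\langle x,w\rangle^{i-j}\,\varepsilon^{k-j}(x^\perp)^j .$$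
Hence $\nu_j=0$ for $j>\kappa$ and, for $j\le\kappa$,
$$\nu_j=\varepsilon^{k-j}(y_j)^\perp,\qquad y_j=\sum_{i=j}^\kappa\tbinom ij(-\delta)^{j-i}D_w^{(i-j)}a_i=(-\delta)^{j-\kappa}\Big[\tbinom\kappa jD_w^{(\kappa-j)}a_\kappa+O(\delta)\Big].$$
The error is uniform near $b'$ because the $a_i$ are holomorphic across the sphere, hence bounded there. From (10.2), first for powers and then by sesquilinearity, for $y,y'\in S^j\mathbb C^n$,
$$\langle\!\langle y^\perp,y'^\perp\rangle\!\rangle=(-\delta)^{-j}\Big(y[w^j]\,\overline{y'[w^j]}+O(\delta\|y\|\|y'\|)\Big).$$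

**Step 5: all terms have the same order.** Note $(D_w^{(\kappa-j)}a_\kappa)[w^j]=a_\kappa[w^\kappa]$. With (9.4),
$$\langle\!\langle\nu_j,\nu_j\rangle\!\rangle=\tbinom kj^{-1}\delta^{k-j}\cdot(-\delta)^{-j}\cdot\delta^{2(j-\kappa)}\Big(\tbinom\kappa j^2|a_\kappa[w^\kappa]|^2+O(\delta)\Big).$$
The exponent of $\delta$ is $(k-j)-j+2(j-\kappa)=k-2\kappa$ for every $j$. So, uniformly near $b'$,
$$\sum_{j\ge2}\langle\!\langle\nu_j,\nu_j\rangle\!\rangle=\delta^{k-2\kappa}\Big(A\,|a_\kappa(w)[w^\kappa]|^2+O(\delta)\Big),\qquad A=\sum_{j=2}^\kappa(-1)^j\frac{\binom\kappa j^2}{\binom kj}.\tag{10.3}$$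
For $k=3$, the first case that resisted: $\kappa=3$ gives $A=3-1=2$, and $\kappa=2$ gives $A=\frac13$. Both are positive.

**Lemma 10.2.** $A>0$ for $2\le\kappa\le k$.

*Proof.* Directly from factorials, $\binom\kappa j/\binom kj=\binom{k-j}{k-\kappa}/\binom k\kappa$. Take the coefficient of $x^{k-\kappa}$ in
$$\sum_j(-1)^j\tbinom\kappa j(1+x)^{k-j}=(1+x)^{k-\kappa}\big((1+x)-1\big)^\kappa=(1+x)^{k-\kappa}x^\kappa .$$
This gives
$$\sum_{j=0}^\kappa(-1)^j\frac{\binom\kappa j^2}{\binom kj}=\frac{\binom{k-\kappa}{k-2\kappa}}{\binom k\kappa}\ge0,$$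
the right side being $0$ if $k<2\kappa$. The terms $j=0,1$ are $1$ and $-\kappa^2/k$. So $A\ge\kappa^2/k-1$, which is positive if $\kappa^2>k$.

Let $\kappa^2\le k$, and put $t_j=\binom\kappa j^2/\binom kj>0$. For $2\le j<\kappa$,
$$\frac{t_{j+1}}{t_j}=\frac{(\kappa-j)^2}{(j+1)(k-j)}\le\frac1{j+1}<1,$$
because $k-j\ge\kappa^2-\kappa+1\ge(\kappa-1)^2\ge(\kappa-j)^2$. So $A=t_2-t_3+\cdots$ is an alternating sum with decreasing terms and positive first term, and $A>0$. $\square$

**Step 6: the contradiction.** Let $w\to b'$ radially in $\mathbb B^n$, with $b'$ from Lemma 10.1. Then $a_\kappa(w)[w^\kappa]\to a_\kappa(b')[b'^{\,\kappa}]\ne0$. So $a_\kappa(w)\ne0$ for $w$ near $b'$, and (9.5) says $\sum_{j\ge2}\langle\!\langle\nu_j,\nu_j\rangle\!\rangle<0$, while (10.3) and Lemma 10.2 say that this sum is positive. Hence (9.1) is false, $d=n$, and Theorem A follows from Step 1 of Section 9. $\blacksquare$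

## 11. The matrix $I-ff^*$ at the sphere and the proof of Theorem B

Let $\Omega$ be of type I, II or III, realized in $D^{\rm I}_{p,q}$, with $p=q=m$ for types II and III. We keep $f(0)=0$. Integrality $\lambda'=k$ is Step 2 of Section 7. By (7.1) and Section 6,
$$\det(I_p-ff^*)=\delta^K,\qquad K=k\ \text{(types I, III)},\quad K=2k\ \text{(type II)}.$$

**Step 1: the corank of $\Phi=I_p-ff^*$ at the sphere is $K$.** For unit vectors $x,y$ the Schwarz lemma applied to $\zeta\mapsto x^*f(\zeta w/\|w\|)y$ gives $\|f(w)\|_{op}\le\|w\|$, so $\Phi\ge\delta I$ on $\mathbb B^n$. Let $f$ extend holomorphically to a ball $U$ around a boundary point (Section 8), let $b\in U\cap\partial\mathbb B^n$, and let $l$ be the corank of $\Phi(b)\ge0$. Along $w=tb$, $t\uparrow1$, we have $\Phi(w)=\Phi(b)+O(\delta)$. So $l$ eigenvalues of $\Phi(w)$ lie in $[\delta,C\delta]$, and the others stay between positive constants. As $\det\Phi=\delta^K$, we get $l=K$. This holds at every $b\in U\cap\partial\mathbb B^n$; fix one. Exactly $K$ singular values of $f(b)$ equal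 $1$ and the others are $<1$, so $K\le\min(p,q)$.

**Step 2: isolate the degenerate block.** After constant unitary changes $f\mapsto U_1fU_2$ (singular value decomposition),
$$f=\begin{pmatrix}A&B\\C&D\end{pmatrix},\qquad f(b)=\begin{pmatrix}I_K&0\\0&D_0\end{pmatrix},\quad\|D_0\|<1 .$$
(From here on $D$ denotes this block; blocks may be empty.) Near $b$ put $L=AC^*+BD^*$, $\Theta=(I-CC^*-DD^*)^{-1}$ and let
$$S=I_K-AA^*-BB^*-L\Theta L^*$$
be the Schur complement in $\Phi$. Then $\det\Phi=\det S/\det\Theta$ and $\operatorname{corank}\Phi=\operatorname{corank}S$. On $\partial\mathbb B^n$ near $b$, the $K\times K$ matrix $S$ has corank $K$, so $S=0$ there. Since $S$ is real-analytic and $d\delta\ne0$ on the sphere, take $\delta$ as one of real-analytic local coordinates and integrate $\partial S/\partial\delta$ from $0$ to $\delta$: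
$$S=\delta M,\qquad M\ \text{real-analytic and Hermitian near }b .$$
In $\mathbb B^n$ we have $\Phi>0$, so $S>0$, and $\det S=\delta^K\det\Theta$ gives $\det M=\det\Theta$. In the limit, $M(b)\ge0$ and $\det M(b)=\det\Theta(b)>0$. So $M(b)>0$. From now on $M:=M(b)$ and $\Theta:=\Theta(b)=(I-D_0D_0^*)^{-1}$.

**Step 3: differentiate twice along complex tangent directions (Levi identity).** Let $\langle v,b\rangle=0$, and let a prime denote $\partial_v=\sum v_j\partial_{w_j}$ at $b$. We have $\delta(b)=0$, $\partial_v\delta(b)=-\langle v,b\rangle=0$ and $\partial_v\bar\partial_v\delta=-\|v\|^2$. From $S=\delta M$: $\partial_vS(b)=0$ and $\partial_v\bar\partial_vS(b)=-\|v\|^2M$.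

On the other hand $A(b)=I$, $B(b)=0$, $C(b)=0$, so $L(b)=0$. Hence $0=\partial_vS(b)=-A'$. Next, $\partial_vL(b)=A'C^*+B'D^*=B'D_0^*$ and $\bar\partial_vL(b)=AC'^*+BD'^*=C'^*$. In the second derivative of $L\Theta L^*$ only terms with both factors $L$, $L^*$ differentiated survive:
$$\partial_v\bar\partial_v(L\Theta L^*)(b)=(\partial_vL)\Theta(\partial_vL)^*+(\bar\partial_vL)\Theta(\bar\partial_vL)^*=B'D_0^*\Theta D_0B'^*+C'^*\Theta C'.$$
With $A'=0$ and $I+D_0^*(I-D_0D_0^*)^{-1}D_0=(I-D_0^*D_0)^{-1}$ we obtain
$$\|v\|^2M=B'(I-D_0^*D_0)^{-1}B'^*+C'^*\Theta C'.\tag{11.1}$$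
Put $\mathcal B(v)=M^{-1/2}B'(I-D_0^*D_0)^{-1/2}$ and $\mathcal C(v)=\Theta^{1/2}C'M^{-1/2}$. These are $\mathbb C$-linear in $v\in b^\perp\cong\mathbb C^{n-1}$, and
$$\mathcal B(v)\mathcal B(v)^*+\mathcal C(v)^*\mathcal C(v)=\|v\|^2I_K.\tag{11.2}$$

**Step 4: count dimensions.** The $(1,1)$ entry of (11.2) is $\|\text{row}_1\mathcal B(v)\|^2+\|\text{col}_1\mathcal C(v)\|^2=\|v\|^2$. So $v\mapsto(\text{row}_1\mathcal B(v),\text{col}_1\mathcal C(v))\in\mathbb C^{q-K}\oplus\mathbb C^{p-K}$ is linear and injective, and
$$n-1\le p+q-2K.\tag{11.3}$$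

* Type I: $K=k$ gives $n\le p+q-2k+1$.
* Type II: $K=2k$, $p=q=m$ gives $n\le2m-4k+1$.

**Step 5: type III, where symmetry gives more.** Here $K=k$, $p=q=m$, and $f$ is symmetric. If $n=1$, the bound $1\le m-k+1$ is $k\le m$, known from Step 1. Let $n\ge2$. By Takagi factorization we may replace $f$ by $U_1fU_1^T$ with $U_1$ a constant unitary matrix, so that $f(b)=\mathrm{diag}(I_k,D_0)$ with $D_0$ real diagonal, $0\le D_0<I$. Then $C=B^T$, so $C'=B'^T$ and $C'^*=\overline{B'}$. With $\rho=(I-D_0^2)^{-1/2}$, (11.1) reads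
$$\|v\|^2M=B'\rho^2B'^*+\overline{B'}\rho^2B'^T=2\,\mathrm{Re}(B'\rho^2B'^*).$$
Taking some $v\ne0$, we see that $M$ is real. So $M^{-1/2}$ is real symmetric, $\mathcal C=\rho B'^TM^{-1/2}=\mathcal B^T$, and (11.2) becomes
$$2\,\mathrm{Re}\big(\mathcal B(v)\mathcal B(v)^*\big)=\|v\|^2I_k.\tag{11.4}$$
The $(1,1)$ entry shows that $v\mapsto\text{row}_1\mathcal B(v)\in\mathbb C^{m-k}$ is injective, so $n-1\le m-k$.

With the values $p(D^{\rm I}_{p,q})=p+q-2$, $p(D^{\rm II}_m)=2m-4$, $p(D^{\rm III}_m)=m-1$ of Example 3.2, these are the bounds of Theorem B in both forms.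

**Step 6: assertion (1) for every domain.** For $\lambda'=1$ it is Fact 2. Let $\lambda'\ge2$; then $\lambda'=k\ge2$ is an integer, since for all other values there are no isometries.

* Type I (rank $\ge2$): $n\le p+q-3<p(\Omega)$.
* Type II ($m\ge4$): $n\le2m-7<2m-4=p(\Omega)$.
* Type III ($m\ge2$): $n\le m-1=p(\Omega)$.
* Type IV and the exceptional domains satisfy $n(\Omega)\le p(\Omega)$, so (1) is contained in Fact 1.

By the classification these are all irreducible $\Omega$ of rank $\ge2$. This proves Theorem B, and with Theorem A both assertions (1) and (2) hold in general. $\blacksquare$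

## 12. Isometries built from the identity $\mathcal B\mathcal B^*+\mathcal C^*\mathcal C=\|v\|^2I$

Part (iv) of Theorem C was proved in Section 5. The remaining parts say that the necessary conditions (11.2) and (11.4) are also sufficient, and they evaluate these conditions in some cases.

**Step 1: necessity in (i) and (ii).** For $n=1$ the conditions concern maps on $\mathbb C^0$ and are vacuous. For $n\ge2$, (i) is (11.2). In (ii), put $\mu(c,v)=\sqrt2\,c\,\mathcal B(v)$ for real row vectors $c\in\mathbb R^k$ and $\mathcal B$ as in (11.4). For real $c$ the imaginary part of a Hermitian matrix does not contribute, so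
$$\|\mu(c,v)\|^2=2c\,\mathcal B\mathcal B^*c^T=2c\,\mathrm{Re}(\mathcal B\mathcal B^*)c^T=\|c\|^2\|v\|^2 .$$
Conversely, given $\mu$, let the $i$-th row of $\mathcal B(v)$ be $\mu(e_i,v)/\sqrt2$. The same computation read backward gives (11.4).

**Step 2: unbounded models.** The purpose is to find coordinates in which the isometry can be written down. On row vectors $(a,s\,|\,c,t)\in\mathbb C^k\oplus\mathbb C^{p-k}\oplus\mathbb C^k\oplus\mathbb C^{q-k}$ take the Hermitian form
$$ac'^*+ca'^*+ss'^*-tt'^*,$$
of signature $(p,q)$. Then $D^{\rm I}_{p,q}$ is the space of positive $p$-planes, with potential $-\log\det(\text{Gram matrix of any local holomorphic frame})$. Indeed, a linear isometry to the form $\mathrm{diag}(I_p,-I_q)$ and a change of frame to $[I,Z]$, whose Gram matrix is $I-ZZ^*$, change the function only by a pluriharmonic term. For $p=k=1$ and $q=n$, a positive line has $a\ne0$, so it is spanned by $(1\,|\,\tau,v)$. This presents $\mathbb B^n$ as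
$$\{(\tau,v)\in\mathbb C\times\mathbb C^{n-1}:2\,\mathrm{Re}\,\tau>\|v\|^2\}\quad\text{with potential}\quad-\log(2\,\mathrm{Re}\,\tau-\|v\|^2).$$

**Step 3: sufficiency in (i).** Given $\mathcal B,\mathcal C$, map $(\tau,v)$ to the span of the rows of
$$\begin{pmatrix}I_k&0&\tau I_k&\mathcal B(v)\\0&I_{p-k}&\mathcal C(v)&0\end{pmatrix},\qquad\text{Gram}=\begin{pmatrix}2\,\mathrm{Re}\,\tau\,I-\mathcal B\mathcal B^*&\mathcal C^*\\\mathcal C&I\end{pmatrix}.\tag{12.1}$$
The Schur complement of the lower right block is $(2\,\mathrm{Re}\,\tau)I-\mathcal B\mathcal B^*-\mathcal C^*\mathcal C=(2\,\mathrm{Re}\,\tau-\|v\|^2)I_k>0$. So the plane is positive and $\det\text{Gram}=(2\,\mathrm{Re}\,\tau-\|v\|^2)^k$. The map is holomorphic and pulls the potential back to $k$ times the potential of the ball. So it is a holomorphic isometry with constant $k$.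

**Example 12.1.** For $k=1$ and $v=(v',v'')\in\mathbb C^{q-1}\oplus\mathbb C^{p-1}$, the choice $\mathcal B(v)=v'$ (row), $\mathcal C(v)=v''$ (column) gives $n=p+q-1=p(\Omega)+1$.

**Step 4: sufficiency in (ii).** $D^{\rm III}_m$ is the set of those positive $m$-planes, for the form $\sigma\sigma'^*-tt'^*$ on $\mathbb C^m\oplus\mathbb C^m$, that are isotropic for $\omega=\sigma t'^T-t\sigma'^T$: for the frame $[I,Z]$ isotropy means $Z^T-Z=0$. Write $\sigma=(\sigma_1,\sigma_2)$, $t=(t_1,t_2)$ with first blocks of size $k$, and $\sigma_1=(a+c)/\sqrt2$, $t_1=(c-a)/\sqrt2$. Expanding, the Hermitian form becomes $ac'^*+ca'^*+\sigma_2\sigma_2'^*-t_2t_2'^*$, and $\omega$ becomes $ac'^T-ca'^T+\sigma_2t_2'^T-t_2\sigma_2'^T$. So the span of the rows in (12.1), with $p=q=m$, $s=\sigma_2$, $t=t_2$, is $\omega$-isotropic if and only if $\begin{pmatrix}\tau I&\mathcal B\\\mathcal C&0\end{pmatrix}$ is symmetric, that is, $\mathcal C=\mathcal B^T$. With this choice $\mathcal B\mathcal B^*+\mathcal C^*\mathcal C=2\,\mathrm{Re}(\mathcal B\mathcal B^*)=\|v\|^2I$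 by (11.4), and Step 3 applies, since on $D^{\rm III}_m$ the potential is the restriction of that of $D^{\rm I}_{m,m}$.

**Step 5: when $n=m-k+1$ is attained in type III.** Let $s=m-k=n-1$. If $s=0$, then $n=1$ occurs by Step 4 and the divisibility holds. Let $s>0$. Then $\mu(c,v)=\sum c_i\beta_iv$ with $\beta_1,\dots,\beta_k\in\mathrm{End}(\mathbb C^s)$, and the norm condition says
$$\beta_i^*\beta_j+\beta_j^*\beta_i=2\delta_{ij}I .$$
So the $\beta_i$ are unitary, and $J_i=\beta_k^{-1}\beta_i=\beta_k^*\beta_i$ ($i<k$) satisfy $J_i^*=\beta_i^*\beta_k=-J_i$, hence $J_i^2=-J_i^*J_i=-I$. For $i\ne j$, $J_i^*J_j+J_j^*J_i=\beta_i^*\beta_j+\beta_j^*\beta_i=0$, that is, $J_iJ_j=-J_jJ_i$. Thus $\mathbb C^s$ is a module over the complex Clifford algebra on $k-1$ generators, which is $M_{2^t}(\mathbb C)$ or $M_{2^t}(\mathbb C)^{\oplus2}$ with $t=\lfloor(k-1)/2\rfloor$. Hence $2^t\mid s$.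

Conversely, if $2^t\mid s$ there is such a module of dimension $s$. Averaging an inner product over the finite group generated by the $J_i$ makes them unitary, and with $J_i^2=-I$ also skew-Hermitian. Take $\beta_i=J_i$ ($i<k$) and $\beta_k=I$. Then $\beta_i^*\beta_j+\beta_j^*\beta_i=-(J_iJ_j+J_jJ_i)=2\delta_{ij}I$ for $i,j<k$, and $\beta_i^*\beta_k+\beta_k^*\beta_i=J_i^*+J_i=0$. For $k=2$ we have $2^t=1$, so the bound $n=m-1=p(\Omega)$ is always attained; Example 4.2(c) is an explicit case. As $D^{\rm III}_m$ has rank $m$, the bound $n\le p(\Omega)$ in (1) is optimal in every rank.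

**Step 6: part (iii).** For $D^{\rm I}_{p,p}$ and $k=2$ the upper bound $2p-3$ is Theorem B. For existence take $v=(x,y)\in\mathbb C^{p-2}\oplus\mathbb C^{p-2}$, let $\mathcal B(v)$ have rows $x^T,y^T$, and let $\mathcal C(v)$ have columns $y,-x$. The diagonal entries of $\mathcal B\mathcal B^*+\mathcal C^*\mathcal C$ are both $\|x\|^2+\|y\|^2$, and the $(1,2)$ entry is $\sum x_l\bar y_l-\sum\bar y_lx_l=0$. So $n-1=2(p-2)$ occurs by (i), that is, $n=2p-3$.

For $D^{\rm I}_{p,q}$ with $k=p\le q$, $\mathcal C$ is void and the condition in (i) is $\mathcal B(v)\mathcal B(v)^*=\|v\|^2I_p$. By polarization, $\mathcal B(v)\mathcal B(v')^*=\langle v,v'\rangle I_p$: the $p$ rows of $\mathcal B$ are isometries $\mathbb C^{n-1}\to\mathbb C^{q-p}$ with mutually orthogonal ranges. Such rows exist if and only if $p(n-1)\le q-p$, that is, $n\le q/p$. So the maximal $n$ is $\lfloor q/p\rfloor$, which completes the proof of Theorem C. $\blacksquare$
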